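# Invariant hypersurfaces in $\mathbf P(\mathfrak a)$, torsors under $\mathbf Z/p\mathbf Z$, and Vandiver's condition

## 1. Three points on a line over $\mathbf Z$

Take three linear forms $x_0,x_1,x_2$ on the projective line $\mathbf P^1_{\mathbf Z}$ with $x_0+x_1+x_2=0$, so that $x_0,x_1$ are ordinary homogeneous coordinates. The rule $g:x_0\mapsto x_1\mapsto x_2\mapsto x_0$ defines an action of $G=\mathbf Z/3\mathbf Z$ on the line. Let $X$ be the zero scheme of the invariant cubic form $x_0x_1x_2$. It consists of the three sections $(x_0:x_1)=(0:1)$, $(1:0)$, $(1:-1)$. The $2\times2$ determinants formed from two of these vectors are all $-1$, so the three points stay distinct modulo every prime. Hence $X$ is a disjoint union of three copies of $\operatorname{Spec}\mathbf Z$, permuted cyclically, and $\Gamma(X,\mathcal O_X)=\mathbf Z[G]$.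

There is another way to see that $G$ acts freely on $X$. A fixed point of $g$ on the line over a field $F$ has $x_i=\psi^i$ up to a scalar, with $1+\psi+\psi^2=0$. At such a point $x_0x_1x_2=\psi^{3}=1$. So no fixed point, in any characteristic, lies on $X$.

Now compute the functions on $X$ from the equation. The sequence $0\to\mathcal O(-3)\to\mathcal O\to\mathcal O_X\to0$ on the line gives
$$0\to\mathbf Z\to\mathbf Z[G]\to H^1(\mathbf P^1_{\mathbf Z},\mathcal O(-3))\to0,$$
where $\mathbf Z$ (the constants) goes to the multiples of $1+g+g^2$. Thus $H^1(\mathbf P^1_{\mathbf Z},\mathcal O(-3))\simeq\mathbf Z[G]/(1+g+g^2)=\mathbf Z[\zeta_3]$. By Serre duality this $H^1$ is also the dual of the module $E=\mathbf Zx_0+\mathbf Zx_1$ of linear forms, and $E\simeq\mathbf Z[\zeta_3]$ via $x_i\mapsto\zeta_3^i$. So, up to a trivial module, the module of functions on $X$ is the dual of the module of linear forms.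

This suggests an experiment. Replace $3$ by an odd prime $p$ and the module of linear forms by an ideal $\mathfrak a\subset\mathbf Z[\zeta_p]$, on which $g$ acts as multiplication by $\zeta_p$. If a degree-$p$ hypersurface in $\mathbf P(\mathfrak a)\simeq\mathbf P^{p-2}_{\mathbf Z}$ is $G$-invariant and avoids all fixed points, its cohomology should remember the ideal class of $\mathfrak a$. Which ideal classes can be seen in this way?

## 2. Euler characteristics of torsors and the conjecture

Throughout, $p$ is an odd prime, $G=\mathbf Z/p\mathbf Z$ with a fixed generator $g$, $\zeta=\zeta_p$, $K=\mathbf Q(\zeta)$, $K^+$ is its maximal real subfield, and $\lambda=1-\zeta$. Recall that $(\lambda)^{p-1}=(p)$ and $\mathbf Z[\zeta]/(\lambda)=\mathbf F_p$. The group $\Delta=\mathrm{Gal}(K/\mathbf Q)$ consists of the $\sigma_a$, $a\in\mathbf F_p^*$, with $\sigma_a(\zeta)=\zeta^a$; put $\omega(\sigma_a)=a$ and $c=\sigma_{-1}$ (complex conjugation). The class group $\mathrm{Cl}=\mathrm{Cl}(K)$ is written additively. Since $\Delta$ is cyclic of order $p-1$ and $\mathbf F_p$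 contains all $(p-1)$-th roots of unity, every $\mathbf F_p[\Delta]$-module $M$ is the direct sum of its eigenspaces $M_j=\{m:\sigma_am=a^jm\text{ for all }a\}$, with $j$ taken mod $p-1$. For an ideal $\mathfrak b$, the product $\prod_b\sigma_b\mathfrak b$ is generated by the norm of $\mathfrak b$, so
$$\sum_{b\in\mathbf F_p^*}\sigma_bx=0\qquad(x\in\mathrm{Cl}).\tag{1}$$
On $\mathrm{Cl}[p]_0$ and $(\mathrm{Cl}/p)_0$ the operator $\sum_b\sigma_b$ is multiplication by $p-1=-1$. By (1), both groups vanish.

**Definition (torsor).** A $G$-torsor $\pi:X\to Y$ is a finite étale surjective map with a $G$-action on $X$ over $Y$ such that, étale-locally on $Y$, $X$ is $G\times Y$ with $G$ acting by translation.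

We use one textbook fact (SGA 1, V.2). If a finite group $G$ acts on $X$ and every orbit lies in an affine open set, the quotient $X/G$ exists and $X\to X/G$ is finite. If moreover $G$ acts freely on the geometric points of $X$, then $X\to X/G$ is a $G$-torsor. In Section 1, $X\to\operatorname{Spec}\mathbf Z$ is the trivial torsor.

Let $Y\to\operatorname{Spec}\mathbf Z$ be projective and flat of relative dimension $d$, and let $\pi:X\to Y$ be a $G$-torsor. Then $\mathbf R\Gamma(X,\mathcal O_X)$ can be represented by a perfect complex of $\mathbf Z[G]$-modules, that is, a bounded complex of finitely generated projective ones. Its class in $K_0(\mathbf Z[G])$ is the equivariant Euler characteristic $\chi^P(\mathcal O_X)$. Its image in the reduced class group $\mathrm{Cl}(\mathbf Z[G])$, where free modules become $0$, is $\bar\chi^P(\mathcal O_X)$. For our $G$, the rule $P\mapsto P\otimes_{\mathbf Z[G]}\mathbf Z[\zeta]$, $g\mapsto\zeta$, identifies $\mathrm{Cl}(\mathbf Z[G])$ with $\mathrm{Cl}$ (Rim). For the trivial torsor $G\times Y$ the complex is $\mathbf R\Gamma(Y,\mathcal O_Y)\otimes_{\mathbf Z}\mathbf Z[G]$,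 which is represented by free modules, so $\bar\chi^P=0$.

The prime $p$ satisfies Vandiver's conjecture if $p$ does not divide the class number of $K^+$. We are given the following theorem, which is quoted and not reproved: if $p>d+1$ and $p$ satisfies Vandiver's conjecture, then $\bar\chi^P(\mathcal O_X)=0$ for every torsor as above. The problem, taken from G. Pappas, "Galois modules, ideal class groups and cubic structures", arXiv:math/0306309 (2003), is to prove or disprove the following.

**Conjecture.** Suppose $p$ does not satisfy Vandiver's conjecture. Then there is a $\mathbf Z/p\mathbf Z$-torsor $\pi:X\to Y$ with $Y\to\operatorname{Spec}(\mathbf Z)$ projective and flat of relative dimension $d<p-1$ such that $\bar\chi^P(\mathcal O_X)\ne0$.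

It is true, and the experiment of Section 1 proves it.

## 3. Reading the class after inverting $p$

The individual groups $H^i(X,\mathcal O_X)$ need not be projective over $\mathbf Z[G]$; already $\mathbf Z$ with trivial action is not, since $H^2(G,\mathbf Z)=\mathbf Z/p\ne0$. We need a class that exists for every finitely generated module and still sees $\mathrm{Cl}$.

Let $\Lambda=\mathbf Z[\zeta,1/p]$. As $(\lambda)$ is principal and is the only prime above $p$, $\mathrm{Pic}(\Lambda)=\mathrm{Cl}$. After inverting $p$, the factors $x-1$ and $1+x+\dots+x^{p-1}$ of $x^p-1$ become comaximal, so $\mathbf Z[G][1/p]=\mathbf Z[1/p]\times\Lambda$. Hence $\Lambda$ is flat over $\mathbf Z[G]$.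

**Definition (the class $\mathrm{cl}$).** For a finitely generated $\mathbf Z[G]$-module $M$ put $M_\Lambda=M\otimes_{\mathbf Z[G]}\Lambda$. Let $\mathrm{cl}(M)\in\mathrm{Pic}(\Lambda)=\mathrm{Cl}$ be the determinant of the class of $M_\Lambda$ in $G_0(\Lambda)=K_0(\Lambda)$. For a complex with finitely generated cohomology, $\mathrm{cl}(C)=\sum_i(-1)^i\mathrm{cl}(H^i(C))$.

For example $\mathrm{cl}(\mathbf Z[G])=0$, and an ideal $\mathfrak a$ with $g$ acting as $\zeta$ has $\mathrm{cl}(\mathfrak a)=[\mathfrak a]$. By flatness $\mathrm{cl}$ is additive in exact sequences. If a perfect complex $C$ represents $\mathbf R\Gamma(X,\mathcal O_X)$, then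
$$\bar\chi^P(\mathcal O_X)=\sum_i(-1)^i\mathrm{cl}(C^i)=\sum_i(-1)^i\,\mathrm{cl}(H^i(X,\mathcal O_X)).\tag{2}$$

**Lemma 1.** (a) If $G$ acts trivially on $M$, then $\mathrm{cl}(M)=0$. (b) If $M$ is a $\mathbf Z[G]$-lattice, then
$$\mathrm{cl}(\mathrm{Hom}_{\mathbf Z}(M,\mathbf Z))=-c\,\mathrm{cl}(M).\tag{3}$$

*Proof.* (a) On $M_\Lambda$ the element $g$ acts both as $1$ and as $\zeta$, and $1-\zeta$ is a unit of $\Lambda$. So $M_\Lambda=0$.

(b) Write $M[1/p]=M'\times M_\Lambda$ with $g$ trivial on $M'$. Since $M_\Lambda$ is torsion-free over the Dedekind ring $\Lambda$, it is projective. Then $\mathrm{Hom}_{\mathbf Z}(M,\mathbf Z)_\Lambda=\mathrm{Hom}_{\mathbf Z[1/p]}(M_\Lambda,\mathbf Z[1/p])$. As $\Lambda$ is étale over $\mathbf Z[1/p]$, its trace form is perfect, and $\varphi\mapsto\mathrm{Tr}\circ\varphi$ identifies this group with $\mathrm{Hom}_\Lambda(M_\Lambda,\Lambda)$, whose class is $-\mathrm{cl}(M)$. But $g$ acts contragrediently, $(gf)(m)=f(g^{-1}m)$, so $\zeta$ acts as the old $\zeta^{-1}$ and the scalars are twisted by $c$. An ideal $I$ with scalars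 twisted by $c$ is isomorphic to $c(I)$ through $z\mapsto c(z)$. So the class is $-c\,\mathrm{cl}(M)$. $\square$

We let $g$ act on the linear forms of $\mathbf P(\mathfrak a)$ as multiplication by $\zeta$. The opposite convention for the action on cohomology replaces every class by its image under $c$. This changes no statement below, because all subgroups in the statements are $c$-stable.

## 4. Fixed points, the multiplication map, and what averaging cannot do

Let $\mathfrak a\subset\mathbf Z[\zeta]$ be a nonzero ideal, and let $E=\mathfrak a$, a free $\mathbf Z$-module of rank $p-1$ with $g$ acting as $\zeta$. Put $P=\mathbf P(E)=\operatorname{Proj}\operatorname{Sym}_{\mathbf Z}(E)\simeq\mathbf P^{p-2}_{\mathbf Z}$. A point of $P$ over a field $F$ is a surjection $\varphi:E\otimes F\to F$ up to scalars. A form in $\operatorname{Sym}^n(E)$ takes at it the value obtained from $e_1\cdots e_n\mapsto\prod\varphi(e_i)$. Multiplication gives surjections $\mu:\operatorname{Sym}^n_{\mathbf Z}(E)\to\mathfrak a^n$ with $\mu(gh)=\zeta^n\mu(h)$.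

**Lemma 2.** Let $F$ be an algebraically closed field. The $G$-fixed points of $P(F)$ correspond to the ring homomorphisms $\tau:\mathbf Z[\zeta]\to F$. A form $f\in\operatorname{Sym}^n(E)$ is nonzero at all fixed points over all $F$ if and only if $\mu(f)$ generates the ideal $\mathfrak a^n$.

*Proof.* At a fixed point $\varphi(ge)=\psi\varphi(e)$ for some $\psi\in F^*$. Since $1+g+\dots+g^{p-1}$ kills $E$, also $1+\psi+\dots+\psi^{p-1}=0$, so $\zeta\mapsto\psi$ defines a ring homomorphism $\tau$. Then $\varphi$ factors through the one-dimensional space $\mathfrak a\otimes_{\mathbf Z[\zeta],\tau}F$ and induces an isomorphism of it with $F$. Conversely each $\tau$ gives such a fixed point. The value of $f$ there is the image of $\mu(f)$ under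
$$\mathfrak a^n\to\mathfrak a^n\otimes_\tau F\simeq(\mathfrak a\otimes_\tau F)^{\otimes n}\simeq F.$$
If $\mu(f)$ generates the invertible module $\mathfrak a^n$, this is nonzero. If not, $\mu(f)\in\mathfrak q\mathfrak a^n$ for some maximal ideal $\mathfrak q$. For $\tau$ the reduction modulo $\mathfrak q$ followed by an embedding of the residue field into an algebraic closure, the value is $0$. $\square$

In characteristic $p$ the only possibility is $\psi=1$, so there is exactly one fixed point.

We want an invariant form. If $gf=f$, then $\mu(f)=\zeta^n\mu(f)$, so $\mu(f)\neq0$ forces $p\mid n$. The first degree to try is $n=p$. There Lemma 2 asks for $f\in\operatorname{Sym}^p(E)^G$ with $\mu(f)=u$, where $\mathfrak a^p=(u)$; in particular $[\mathfrak a]\in\mathrm{Cl}[p]$.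

The obvious first attempt is to choose any $h$ with $\mu(h)=u$ and to average. Put $\mathrm{Tr}(h)=\sum_{i=0}^{p-1}g^ih$. It is invariant, but $\mu(\mathrm{Tr}(h))=pu$. By the proof of Lemma 2, $\mathrm{Tr}(h)$ is nonzero at every fixed point in characteristic $\ne p$, and it vanishes at the single fixed point in characteristic $p$. So averaging works over $\mathbf Z[1/p]$ and fails at exactly one point, over the prime $p$. In general one cannot repair this by dividing by $p$, as the smallest case shows.

**Example ($p=3$, $\mathfrak a=\mathbf Z[\zeta]$).** Let $x,y\in E$ be the elements $1,\zeta$, so $g:x\mapsto y\mapsto -x-y$. The averages of monomials are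
$$\mathrm{Tr}(x^2y)=x^3+3x^2y-y^3,\qquad \mathrm{Tr}(xy^2)=-x^3+3xy^2+y^3,\qquad \mathrm{Tr}(x^3)=\mathrm{Tr}(y^3)=-3xy(x+y),$$
with $\mu$-values $3\zeta$, $3\zeta^2$ and $3$. The orbit product $xy(-x-y)$ is invariant too, with $\mu$-value $1$. Over $\overline{\mathbf Q}$ the eigenvectors $e_1,e_2$ of $g$, with eigenvalues $\zeta,\zeta^2$, give the invariant cubics $e_1^3,e_2^3$ and no others, so $\operatorname{Sym}^3(E)^G$ has rank $2$. A rational combination $\alpha\,xy(x+y)+\beta(x^3+3x^2y-y^3)$ has coefficient $\beta$ at $x^3$ and $\alpha$ at $xy^2$, so it is integral only if $\alpha,\beta\in\mathbf Z$. Therefore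
$$\mu\bigl(\operatorname{Sym}^3(E)^G\bigr)=\mathbf Z+3\,\mathbf Z[\zeta].$$
So $u=1$ is reached by an invariant form, and $u=\zeta$ is not. The obstruction is whether $u$ is congruent to an integer modulo $3$.

The example shows the way past the obstacle. For $a\in\mathfrak a$ the orbit product $\prod_i(\zeta^ia)\in\operatorname{Sym}^p(E)$ is invariant, and its $\mu$-value $a^p$ is not forced to be divisible by $p$. Writing $a=\sum a_i\zeta^i$, we see $a^p\equiv\sum a_i^p\bmod p$, an integer mod $p$. An orbit product plus an average realizes $a^p+p\mu(h)$, so we should ask for a generator $u$ that is congruent to an integer modulo $p$.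

**Definition (the group $R$).**
$$R=\{[\mathfrak a]\in\mathrm{Cl}:\ \mathfrak a\subset\mathbf Z[\zeta]\text{ prime to }p,\ \mathfrak a^p=(u),\ u\equiv m\bmod p\mathbf Z[\zeta]\text{ for some }m\in\mathbf Z\}.$$

For instance the trivial class is in $R$, through $\mathfrak a=(1)$, $u=1$. The choice $u=\zeta$ for the same ideal is not admissible, because $1,\zeta$ are part of a $\mathbf Z$-basis of $\mathbf Z[\zeta]$. The set $R$ is a $\Delta$-stable subgroup of $\mathrm{Cl}[p]$. Indeed, if $(\mathfrak a,u,m)$ and $(\mathfrak a',u',m')$ satisfy the conditions, so do $(\mathfrak a\mathfrak a',uu',mm')$, $(\sigma_b\mathfrak a,\sigma_bu,m)$ and $(\mathfrak a^{p-1},u^{p-1},m^{p-1})$, and $[\mathfrak a^{p-1}]=-[\mathfrak a]$. Hence $R=\bigoplus_jR_j$.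

**Theorem A.** Let $p\ge5$.

1. Every element of $R$ is $\bar\chi^P(\mathcal O_X)$ for some torsor $X\to Y$ as in Section 2 with $d=p-3$. One may take $X$, $Y$ integral with $X_{\mathbf Q}$, $Y_{\mathbf Q}$ smooth and geometrically connected.
2. If $p$ does not satisfy Vandiver's conjecture, then $R\ne0$. More precisely, if $k$ is even, $2\le k\le p-3$ and $(\mathrm{Cl}/p)_k\ne0$, then $R_{p-k}\ne0$; and some such $k$ exists.

**Corollary.** The Conjecture of Section 2 is true. Moreover, $p\ge5$ satisfies Vandiver's conjecture if and only if $\bar\chi^P(\mathcal O_X)=0$ for all torsors with $d<p-1$, and if and only if this holds for all torsors with $d=p-3$.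

*Proof from Theorem A.* The prime $3$ satisfies Vandiver's conjecture, since $\mathbf Q(\zeta_3)^+=\mathbf Q$. Let $p\ge5$. If Vandiver's conjecture fails for $p$, then $R\neq0$ by part 2, and part 1 gives a torsor with $d=p-3<p-1$ and $\bar\chi^P(\mathcal O_X)\ne0$. If Vandiver's conjecture holds, the quoted theorem gives vanishing for all $d<p-1$, in particular for $d=p-3$. $\square$

A second theorem locates the dimension in which each eigenspace can first appear.

**Theorem B.** Let $p\ge5$ and $0\le d<p-1$. Let $S_d\subset\mathrm{Cl}$ be the set of classes $\bar\chi^P(\mathcal O_X)$ for torsors of relative dimension $d$. Then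
$$\bigoplus_{1\le j\le d+1}R_j\ \subset\ S_d\ \subset\ \bigoplus_{1\le j\le d+1}\mathrm{Cl}[p]_j.$$
In particular, if $k$ is even, $2\le k\le p-3$, and $(\mathrm{Cl}/p)_k\ne0$, then $d=p-1-k$ is exactly the smallest relative dimension in which a torsor can have nonzero $\omega^{1-k}$-component of $\bar\chi^P$ (among $d<p-1$), and this dimension is attained.

Theorem B is not needed for the Conjecture.

## 5. The torsor attached to a class in $R$

This section proves Theorem A.1. Let $p\ge5$ and $x\in R$, and choose $\mathfrak a,u,m$ as in the definition with $[\mathfrak a]=x$. Since $u$ is prime to $p$, $p\nmid m$. Keep $E=\mathfrak a$ and $P=\mathbf P(E)$.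

**Step 1: an invariant form with $\mu(f)=u$.** Since $\mathfrak a$ is prime to $p$, the Chinese remainder theorem gives $a\in\mathfrak a$ with $a\equiv m\bmod p$. Then $a^p\equiv m^p\equiv m\equiv u\bmod p$, so $u-a^p\in\mathfrak a^p\cap p\mathbf Z[\zeta]=p\,\mathfrak a^p$. Choose $h\in\operatorname{Sym}^p(E)$ with $\mu(h)=(u-a^p)/p$ and set
$$f=\prod_{i=0}^{p-1}(\zeta^ia)+\sum_{i=0}^{p-1}g^ih\ \in\ \operatorname{Sym}^p(E)^G,\tag{4}$$
where the product is taken in $\operatorname{Sym}(E)$, of the elements $\zeta^ia\in E$. The first term is invariant because $g$ permutes its factors. Since $p$ is odd,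
$$\mu(f)=\zeta^{p(p-1)/2}a^p+p\,\mu(h)=a^p+(u-a^p)=u.$$
For $\mathfrak a=\mathbf Z[\zeta]$, $u=m=a=1$, $h=0$ and $p=3$ this is the form $x_0x_1x_2$ of Section 1. For $p=5$ the same choices give $x_0x_1x_2x_3x_4$ on the space $x_0+\dots+x_4=0$, which defines five planes permuted cyclically.

Let $X=V(f)\subset P$, a $G$-stable closed subscheme.

**Step 2: $G$ acts freely on $X$.** As $G$ has prime order, a geometric point with nontrivial stabilizer is fixed by $G$. By Lemma 2, $f$ is nonzero at every fixed point, since $\mu(f)=u$ generates $\mathfrak a^p$. So no geometric point of $X$ has a nontrivial stabilizer.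

**Step 3: $X$ is flat over $\mathbf Z$, with all fibers pure of dimension $p-3$.** For every prime $\ell$ the fiber $P_\ell$ has geometric fixed points (reduce modulo a prime above $\ell$), and $f$ is nonzero there. So $f\bmod\ell\ne0$, and $f$ is a nonzerodivisor on the integral scheme $P_\ell$. From
$$0\to\mathcal O_P(-p)\xrightarrow{\,f\,}\mathcal O_P\to\mathcal O_X\to0\tag{5}$$
the $\ell$-torsion of $\mathcal O_X$ is $\mathrm{Tor}_1^{\mathbf Z}(\mathcal O_X,\mathbf F_\ell)=\ker(f:\mathcal O_{P_\ell}(-p)\to\mathcal O_{P_\ell})=0$. So $X$ is torsion-free, hence flat, over $\mathbf Z$. All its fibers, the generic one included, are hypersurfaces of degree $p$ in a projective space of dimension $p-2$. They are nonempty and pure of dimension $p-3\ge2$.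

**Step 4: the quotient is projective and flat.** As $X$ is projective over $\mathbf Z$, every orbit lies in an affine open set. So $Y=X/G$ exists, and by Step 2 $\pi:X\to Y$ is a $G$-torsor. Since $\pi$ is surjective and $X$ is proper, $Y$ is proper over $\mathbf Z$. The action of $g$ on $E$ linearizes $\mathcal O_P(1)$, so $\mathcal O_X(1)$ descends along the torsor to a line bundle $M$ on $Y$ with $\pi^*M=\mathcal O_X(1)$. Since $\pi$ is finite and surjective and $\pi^*M$ is ample, $M$ is ample, and $Y$ is projective. Finally $\mathcal O_Y\subset\pi_*\mathcal O_X$ is torsion-free, so $Y$ is flat. Thus $X\to Y$ is a torsor as required, with $d=p-3$.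

**Step 5: the class is $-cx$.** We recall the cohomology of $P$, functorially in $E$. For $m\ge0$, $H^0(P,\mathcal O(m))=\operatorname{Sym}^mE$. Since $\omega_P=\mathcal O_P(-(p-1))\otimes\det E$, Serre duality gives
$$H^{p-2}(P,\mathcal O(-(p-1)-m))\simeq\mathrm{Hom}_{\mathbf Z}(\operatorname{Sym}^mE\otimes\det E,\mathbf Z)\qquad(m\ge0),\tag{6}$$
and all other $H^i(P,\mathcal O(n))$ are $0$. The group $G$ acts trivially on $\det E\simeq\mathbf Z$, because it acts through $\{\pm1\}$ and has odd order. In particular $\mathbf R\Gamma(P,\mathcal O_P)=\mathbf Z$, and $\mathbf R\Gamma(P,\mathcal O_P(-p))=W[-(p-2)]$ with $W\simeq\mathrm{Hom}_{\mathbf Z}(E,\mathbf Z)$ as a $G$-module. The sequence (5) is equivariant because $f$ is invariant. By (2) and Lemma 1,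
$$\bar\chi^P(\mathcal O_X)=\mathrm{cl}(\mathbf Z)-(-1)^{p-2}\mathrm{cl}(W)=\mathrm{cl}(W)=-c\,[\mathfrak a]=-c\,x.\tag{7}$$
Since $-cR=R$, every element of $R$ occurs as a class.

**Step 6: $f$ can be chosen so that $X_{\mathbf Q}$ is smooth.** Let $N=\ker(\mu)\subset\operatorname{Sym}^p(E)$. For $h'\in N$ the form $f+\mathrm{Tr}(h')$ is invariant with $\mu$-value $u+p\mu(h')=u$, so Steps 2 to 5 apply to it. Now $\mathrm{Tr}(N)\supset\mathrm{Tr}(N^G)=pN^G$, which is a full lattice in $N^G_{\mathbf Q}$. So the forms $f+\mathrm{Tr}(h')$ are Zariski dense in the affine space $\mathcal A=f+N^G_{\mathbf Q}$, which consists of the invariant forms $F\in\operatorname{Sym}^p(E)_{\mathbf Q}$ with $\mu(F)=u$.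

It remains to find one smooth member of $\mathcal A$ over $\overline{\mathbf Q}$. Let $e_b$ $(b\in\mathbf F_p^*)$ be the basis of $E\otimes\overline{\mathbf Q}$ dual to the embeddings $\sigma_b:E\to\overline{\mathbf Q}$. Then $ge_b=\zeta^be_b$. Under $K\otimes\overline{\mathbf Q}=\prod_b\overline{\mathbf Q}$ the $b$-component of $\mu(F)$ is the value of $F$ at the point $\sigma_b$ of $P$. Hence $\sum_b\sigma_b(u)e_b^p$ is invariant and has the right value $\sigma_b(u)$ at each $\sigma_b$; it lies in $\mathcal A(\overline{\mathbf Q})$. Its coefficients are nonzero, so it is a Fermat-type form and defines a smooth hypersurface. So the smooth forms are a nonempty open subset of $\mathcal A$, and by density some $f+\mathrm{Tr}(h')$ is smooth. Take it as the new $f$.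

A smooth hypersurface of dimension $p-3\ge2$ is geometrically connected, so $X_{\mathbf Q}$ is integral. By flatness $X$ is integral, and so is $Y$, since $\mathcal O_Y\subset\pi_*\mathcal O_X$ and $\pi$ is surjective. As $\pi$ is étale and surjective, $Y_{\mathbf Q}$ is smooth and geometrically connected. This proves Theorem A.1. $\square$

## 6. Unramified Kummer extensions and the group $R$

This section proves Theorem A.2. We need a number $u$ with three properties: $(u)=\mathfrak a^p$, $u$ is congruent to an integer mod $p$, and $\mathfrak a$ is not principal. The first two say something local about $u$, and they follow if $K(u^{1/p})/K$ is unramified. The third is where the failure of Vandiver's conjecture is used.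

**Step 1: an even index $k$ with $(\mathrm{Cl}/p)_k\ne0$.** Suppose $p$ divides the class number of $K^+$, so $p\ge5$, and let $\mathfrak b$ be an ideal of $K^+$ whose class has order $p$. If $\mathfrak b\mathbf Z[\zeta]$ were principal, its norm $\mathfrak b^2$ to $K^+$ would be principal, which is impossible as $p$ is odd. So the class $y$ of $\mathfrak b\mathbf Z[\zeta]$ has order $p$, and $cy=y$. The $p$-primary part $A$ of $\mathrm{Cl}$ splits under $(1\pm c)/2$ as $A^+\oplus A^-$, and $0\ne y\in A^+$. So $A^+/pA^+=(\mathrm{Cl}/p)^{c=1}\neq0$, and $(\mathrm{Cl}/p)_k\ne0$ for some even $k$. By Section 2, $(\mathrm{Cl}/p)_0=0$, so we may take $2\le k\le p-3$.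

From now on let $k$ be any even index with $2\le k\le p-3$ and $(\mathrm{Cl}/p)_k\ne0$.

**Step 2: a Kummer generator in a known eigenspace.** Class field theory gives a $\Delta$-equivariant isomorphism of $\mathrm{Cl}$ with the Galois group over $K$ of the maximal unramified abelian extension of $K$, where $\Delta$ acts by conjugation through lifts. A one-dimensional $\Delta$-equivariant quotient of $(\mathrm{Cl}/p)_k$ therefore corresponds to an unramified extension $L/K$ of degree $p$, Galois over $\mathbf Q$, with $\Delta$ acting on $\mathrm{Gal}(L/K)$ by $\omega^k$. As $\zeta\in K$, $L=K(u^{1/p})$. The Kummer pairing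
$$\mathrm{Gal}(L/K)\times\langle u\rangle\to\mu_p,\qquad (s,u)\mapsto s(u^{1/p})/u^{1/p},$$
is perfect. It is $\Delta$-equivariant: for a lift $\tilde\delta$ of $\delta$ and $v=u^{1/p}$, one has $(\tilde\delta s\tilde\delta^{-1})(\tilde\delta v)/\tilde\delta v=\tilde\delta(s(v)/v)$. As $\Delta$ acts on $\mathrm{Gal}(L/K)$ by $\omega^k$ and on $\mu_p$ by $\omega$, the class of $u$ is a nonzero element of the $\omega^{1-k}$-eigenspace of $K^*/K^{*p}$.

**Step 3: arranging $(u)=\mathfrak a^p$.** In the unramified extension $L$ the valuations of $v=u^{1/p}$ are integers when normalized as in $K$, so all valuations of $u$ are divisible by $p$. Multiply $u$ by the $p$-th power of a power of $\lambda$ to make it a unit at $\lambda$, then by the $p$-th power of an integer prime to $p$ to clear denominators. Now $(u)=\mathfrak a^p$ with $\mathfrak a\subset\mathbf Z[\zeta]$ integral and prime to $p$. The class of $u$ in $K^*/K^{*p}$ has not changed.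

**Step 4: $u$ is congruent to an integer mod $p$.** Let $O$ be the completion of $\mathbf Z[\zeta]$ at $\lambda$, with fraction field $K_\lambda$, and view $v=u^{1/p}$ in an unramified extension $F$ of $K_\lambda$, with ring of integers $O_F$. Choose $n\in\mathbf Z$, $p\nmid n$, with $u\equiv n\equiv n^p\bmod\lambda$. Then $w=v/n\in O_F^*$ satisfies $w^p\equiv1\bmod\lambda$. Since the residue field has characteristic $p$, $w\equiv1\bmod\lambda$. As $F/K_\lambda$ is unramified, $\lambda$ is a uniformizer of $F$, and $w=1+\lambda y$ with $y\in O_F$. Hence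
$$\frac u{n^p}=(1+\lambda y)^p=1+\sum_{i=1}^{p-1}\binom pi\lambda^iy^i+\lambda^py^p\equiv1\bmod p\lambda,$$
since $p\mid\binom pi$ for $1\le i\le p-1$ and $\lambda^{p-1}$ is $p$ times a unit. So $u-n^p\in pO_F\cap\mathbf Z[\zeta]=p\mathbf Z[\zeta]$, because $\lambda$ is the only prime above $p$. Therefore $[\mathfrak a]\in R$.

**Step 5: the eigenspace of $[\mathfrak a]$.** By Step 2, $\sigma_a(u)=u^tw^p$ with an integer $t\ge1$, $t\equiv a^{1-k}\bmod p$, and $w\in K^*$. Unique factorization of ideals gives $\sigma_a\mathfrak a=\mathfrak a^t(w)$. So $[\mathfrak a]\in R_{1-k}=R_{p-k}$.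

**Step 6: $\mathfrak a$ is not principal.** Let $U=\mathbf Z[\zeta]^*$ and let $U^+$ be the group of real units. Then $U=\langle\zeta\rangle U^+$ (Washington, *Cyclotomic Fields*, Prop. 1.5). To recall why, let $\varepsilon\in U$. All conjugates of $\varepsilon/c(\varepsilon)$ have absolute value $1$, so it is a root of unity $\pm\zeta^s$. As $\varepsilon\equiv c(\varepsilon)\bmod\lambda$ and $-1\not\equiv1\bmod\lambda$, the sign is $+$. Writing $s\equiv2r\bmod p$, the unit $\zeta^{-r}\varepsilon$ is real. Applying the projector $(1-c)/2$ to $U/U^p$, which kills real units, we see that the part of $U/U^p$ where $c=-1$ is generated by $\zeta$, on which $\Delta$ acts by $\omega$. Hence $(U/U^p)_j=0$ for every odd $j\not\equiv1\bmod (p-1)$.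

Suppose $\mathfrak a=(\alpha)$. Then $u=\varepsilon\alpha^p$ with $\varepsilon\in U$. Since $U/U^p$ injects into $K^*/K^{*p}$, $\varepsilon$ is a nonzero element of $(U/U^p)_{1-k}$. But $1-k$ is odd, and $1-k\not\equiv1\bmod (p-1)$ since $2\le k\le p-3$. This is a contradiction, so $0\ne[\mathfrak a]\in R_{p-k}$. $\square$

The parity of $k$ entered only in Step 6. For odd $k$ the index $1-k$ is even, $u$ might be a real unit times a $p$-th power, and nothing in the argument would exclude that $\mathfrak a$ is principal.

For the torsor that Section 5 attaches to this $\mathfrak a$, formula (7) reads $\bar\chi^P(\mathcal O_X)=-c[\mathfrak a]=[\mathfrak a]\ne0$, since $c=-1$ on $R_{p-k}$ for odd $p-k$. The Conjecture is proved.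

## 7. Polynomial growth along the torsor: the upper bound in Theorem B

Let $X\to Y$ be a torsor of relative dimension $d$ with $d+2\le p$. We show $\bar\chi^P(\mathcal O_X)\in\bigoplus_{1\le j\le d+1}\mathrm{Cl}[p]_j$.

**Step 1: place the class in a sequence indexed by $\mathbf F_p$.** Over $\Lambda$ the prime $p$ is invertible and all $p$-th roots of unity are present, so a $G$-action splits into eigenspaces. On $Y_\Lambda=Y\times\operatorname{Spec}\Lambda$ we get $\pi_*\mathcal O_X\otimes\Lambda=\bigoplus_{a\in\mathbf F_p}L_a$, where $g$ acts on $L_a$ as $\zeta^a$. Checking étale-locally, where $\pi_*\mathcal O_X$ is the algebra of functions on $G$, the $L_a$ are line bundles and $L_a\otimes L_b\simeq L_{a+b}$. Put $L=L_1$ and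
$$\phi(n)=\det\mathbf R\Gamma(Y_\Lambda,L^n)\in\mathrm{Cl}\qquad(n\in\mathbf Z).$$
This function has four properties.

* $\phi(1)=\bar\chi^P(\mathcal O_X)$. Indeed $M\otimes_{\mathbf Z[G]}\Lambda$ is the part of $M\otimes_{\mathbf Z}\Lambda$ on which $g$ acts as $\zeta$, so $H^i(X,\mathcal O_X)_\Lambda=H^i(Y_\Lambda,L_1)$ by flat base change.
* $\phi(n+p)=\phi(n)$, since $L^p\simeq L_0=\mathcal O$.
* $\phi(a)=\sigma_a\phi(1)$ for $p\nmid a$. Indeed $1\otimes\sigma_a$ carries the part of $\pi_*\mathcal O_X\otimes\Lambda$ where $g=\zeta$ to the part where $g=\zeta^a$, so $L_a$ is the pullback of $L_1$ by $\sigma_a$; and $I\otimes_{\Lambda,\sigma_a}\Lambda\simeq\sigma_a(I)$ for an ideal $I$.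
* $\phi(0)=0$, since it is the image of a class in $\mathrm{Pic}(\mathbf Z[1/p])=0$.

For the trivial torsor all $L_a$ are trivial, and $\phi=0$.

**Step 2: $\phi$ is killed by a high difference operator.** In $G_0(Y_\Lambda)$ let $F_i$ be the subgroup generated by coherent sheaves with support of dimension $\le i$, with $F_{-1}=0$. We claim $(L-1)F_i\subset F_{i-1}$. By dévissage $F_i$ is generated by the $[\mathcal O_V]$ with $V$ integral of dimension $\le i$. On such $V$ the sheaves $L|_V$ and $\mathcal O_V$ both embed in the constant sheaf of the function field, and their intersection $J$ is a nonzero coherent subsheaf of each. The quotients $L|_V/J$ and $\mathcal O_V/J$ have supports that are proper closed subsets of $V$, so of dimension $\le i-1$. So $[L|_V]-[\mathcal O_V]=[L|_V/J]-[\mathcal O_V/J]\in F_{i-1}$.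

Since $\dim Y_\Lambda\le d+1$, it follows that $(L-1)^{d+2}[\mathcal O_{Y_\Lambda}]=0$. Write $T\phi(n)=\phi(n+1)$ and $\tau=T-1$. Multiplying by $L^n$ and taking determinants of direct images on $\operatorname{Spec}\Lambda$, we get $\tau^{d+2}\phi=0$. As $d+2\le p$, also $\tau^p\phi=0$.

**Step 3: $\phi$ has values in $\mathrm{Cl}[p]$.** Expand $T^p=(1+\tau)^p$. Periodicity gives
$$0=(T^p-1)\phi=\tau^p\phi+p\,\tau w\phi=p\,\tau w\phi,\qquad w=\sum_{i=1}^{p-1}\tfrac1p\tbinom pi\tau^{i-1}\in1+\tau\mathbf Z[\tau].$$
On $\mathbf Z[T]\phi$ the operator $\tau$ is nilpotent, so $w$ is invertible, and $p\tau\phi=0$. Thus $p\phi$ is constant, equal to $p\phi(0)=0$.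

**Step 4: compare degrees.** Write $\phi(1)=\sum_{j=1}^{p-1}x_j$ with $x_j\in\mathrm{Cl}[p]_j$. By Step 1, $\phi(a)=\sum_{j=1}^{p-1}a^jx_j$ for all $a\in\mathbf F_p$, including $a=0$. A polynomial of degree $\le p-1$ with coefficients in the $\mathbf F_p$-vector space $\mathrm{Cl}[p]$ is determined by its values on $\mathbf F_p$. On these polynomials $\tau$ lowers a positive degree by exactly one, because $(n+1)^j-n^j=jn^{j-1}+\cdots$ and $p\nmid j$ for $1\le j\le p-1$. If the degree of $\phi$ were $j>d+1$, then $\tau^{d+2}\phi$ would be a nonzero polynomial of degree $j-d-2\ge0$, contradicting Step 2. So $x_j=0$ for $j>d+1$. $\square$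

## 8. Sections that vanish on no fiber component

For the lower bound we cut the quotient $Y$ of Section 5 by sections of powers of $M$. Each section must vanish identically on no component of any fiber $Y_\ell$. A section chosen generically on $Y_{\mathbf Q}$ does this for almost all $\ell$. It can be altered at finitely many bad fibers, but after an alteration the set of bad primes may have changed. The way out is to prescribe the section on a horizontal subscheme, finite over $\mathbf Z$, that meets all components of almost all fibers.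

**Lemma 3.** Let $Y$ be projective and flat over $\mathbf Z$ with all fibers (including the generic one) nonempty and pure of dimension $\delta\ge1$, and let $M$ be ample on $Y$. There are $r\ge1$ with $r\equiv1\bmod p$ and $s\in H^0(Y,M^r)$ not vanishing identically on any irreducible component of any fiber $Y_\ell$, $\ell$ prime.

*Proof.* **Step 1: the horizontal subscheme.** Choose $a\ge1$ and $s'_1,\dots,s'_\delta\in H^0(Y,M^a)$ whose common zero scheme $V$ has finite generic fiber: choose them on $Y_{\mathbf Q}$ with $M^a$ very ample, each not vanishing on any component of the common zeros of the previous ones, and clear denominators. Let $Z$ be the scheme-theoretic closure of $V_{\mathbf Q}$ in $Y$. It is flat and projective over $\mathbf Z$. Its components are closures of points of the finite scheme $V_{\mathbf Q}$, so its fibers are finite, and $Z$ is finite over $\mathbf Z$. The ideal of $Z$ in $V$ is coherent and vanishes on the generic fiber, so it is killed by a positive integer. Hence there is a finite set $N$ of primes with $Z_\ell=V_\ell$ for $\ell\notin N$.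 For $\ell\notin N$, every component $T$ of $Y_\ell$ meets $Z$. Indeed, the zero set of a section of an ample bundle on a positive-dimensional projective variety is nonempty and its components have codimension at most $1$, so the $\delta$ sections $s_i'$ have a common zero on $T$, which has dimension $\delta$. This zero lies in $V_\ell=Z_\ell$.

**Step 2: sections on $Z$.** Write $Z=\operatorname{Spec}B$ with $B$ finite over $\mathbf Z$. Then $\mathrm{Pic}(B)$ is finite: a nilpotent ideal does not change the Picard group of an affine scheme, and $B_{\mathrm{red}}$ is an order in a product of number fields. So $M^h|_Z$ has a generator $\theta$ for some $h\ge1$. Since $Z_{\mathbf Q}$ is Artinian, $M|_{Z_{\mathbf Q}}$ is trivial. Clearing denominators of a generator gives $\sigma\in H^0(Z,M|_Z)$ that generates $M|_Z$ away from a finite set $N_1$ of primes.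

**Step 3: the remaining fibers.** For $\ell\in N\cup N_1$ every component $T$ of $Y_\ell$ has dimension $\ge1$, while $Z\cap T$ is finite. So there is a finite set $\mathcal P$ of closed points of $Y\setminus Z$ meeting every such $T$.

**Step 4: extension.** For $n\gg0$ with $p\mid n$ put $r=1+nh$, so $r\equiv1\bmod p$. By Serre vanishing $H^0(Y,M^r)\to H^0(Z\sqcup\mathcal P,M^r)$ is surjective. Let $s$ restrict to $\sigma\theta^n$ on $Z$ and be nonzero at each point of $\mathcal P$. If $\ell\notin N\cup N_1$, then $s$ is nonzero at a point of $Z\cap T\ne\emptyset$. If $\ell\in N\cup N_1$, then $s$ is nonzero at a point of $\mathcal P\cap T$. $\square$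

The next lemma is the case we need of the local flatness criterion (Matsumura, *Commutative Ring Theory*, Cor. to Thm. 22.5).

**Lemma 4.** Let $B$ be a Noetherian local ring, $\ell$ a nonzerodivisor in its maximal ideal, and $s\in B$ a nonzerodivisor on $B/\ell B$. Then $s$ is a nonzerodivisor on $B$, and $\ell$ is a nonzerodivisor on $B/sB$.

*Proof.* If $sb=0$, then $b\in\ell B$, say $b=\ell b'$. From $\ell sb'=0$ we get $sb'=0$, and we can repeat. So $b\in\bigcap_n\ell^nB=0$. If $\ell b=sc$, then $c\in\ell B$, say $c=\ell c'$, and $\ell(b-sc')=0$ gives $b=sc'\in sB$. $\square$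

## 9. Cutting down the hypersurface torsor: the lower bound in Theorem B

**Step 1: reductions.** Disjoint unions of torsors of the same relative dimension add classes. Replacing $X\to Y$ by $X\times\mathbf P^n_{\mathbf Z}\to Y\times\mathbf P^n_{\mathbf Z}$ does not change $\mathbf R\Gamma(X,\mathcal O_X)$ and raises $d$ by $n$. Also $R_{p-1}\subset\mathrm{Cl}[p]_0=0$. So it suffices to realize each $x\in R_j$, $1\le j\le p-2$, by a torsor with $d=j-1$.

**Step 2: the subschemes $X_i\to Y_i$.** Let $x\in R_j$ with $1\le j\le p-2$, let $X\subset P=\mathbf P(E)$, $E=\mathfrak a$, be as in Section 5 with $[\mathfrak a]=x$, and let $M$ be the ample bundle on $Y$ with $\pi^*M=\mathcal O_X(1)$. Let $e=p-2-j\ge0$ and $Y_0=Y$. Apply Lemma 3 successively to get $Y_{i+1}=V(s_{i+1})\subset Y_i$ for $0\le i<e$, with $s_{i+1}\in H^0(Y_i,M^{r_{i+1}})$ and $r_{i+1}\equiv1\bmod p$. Let $X_i=\pi^{-1}(Y_i)$. We must check that Lemma 3 keeps applying.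

*Claim.* For $0\le i\le e$, $X_i$ and $Y_i$ are $\mathbf Z$-flat with all fibers nonempty and pure of dimension $p-3-i$; and for $i<e$, the pullback of $s_{i+1}$ is a nonzerodivisor on $X_i$.

For $i=0$ the first part is Section 5, where for $Y$ one uses that $\pi$ is finite étale and surjective. Let $i<e$ and assume the first part for $i$. The fiber dimension is $p-3-i\ge j\ge1$, so Lemma 3 applies to $Y_i$. Fix a prime $\ell$. The fiber $(X_i)_\ell$ is locally cut out by $i+1$ equations in the regular scheme $P_\ell$ of dimension $p-2$, and has codimension $i+1$. So it is Cohen–Macaulay and has no embedded components. A component of $(X_i)_\ell$ maps onto a closed irreducible subset of the same dimension, that is, onto a component of $(Y_i)_\ell$. So $s_{i+1}$ is nonzero at each generic point of $(X_i)_\ell$, lies in no associated prime, and is a nonzerodivisor on $(X_i)_\ell$. By Lemma 4, at every point over a prime $\ell$, $s_{i+1}$ is a nonzerodivisor on $X_i$ and $X_{i+1}$ has no $\ell$-torsion. A point of the generic fiber of $X_i$ has a closure that is proper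 over $\mathbf Z$ and dominates $\operatorname{Spec}\mathbf Z$, so it specializes to a point over some $\ell$. The property of $s_{i+1}$ localizes to it, and flatness there is automatic. So $s_{i+1}$ is a nonzerodivisor on all of $X_i$, and $X_{i+1}$ is $\mathbf Z$-flat.

In each fiber of $X_i$, over a prime or generic, $s_{i+1}$ is a nonzerodivisor and so vanishes identically on no component. By Krull's principal ideal theorem the corresponding fiber of $X_{i+1}$ is pure of dimension $p-4-i$. It is nonempty because $s_{i+1}$ is a section of an ample bundle and $p-3-i\ge1$. Finally $X_{i+1}\to Y_{i+1}$ is finite étale and surjective and $\mathcal O_{Y_{i+1}}\subset\pi_*\mathcal O_{X_{i+1}}$, so $Y_{i+1}$ inherits flatness and the fiber dimensions. This proves the claim.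

So $X_e\to Y_e$ is a torsor, with $Y_e$ projective and flat of relative dimension $p-3-e=j-1$.

**Step 3: its class as an alternating sum.** Put $\psi(n)=\mathrm{cl}(\mathbf R\Gamma(X,\mathcal O_X(n)))$. The pullback of $s_{i+1}$ is $G$-invariant, so the sequences
$$0\to\mathcal O_{X_i}(n-r_{i+1})\to\mathcal O_{X_i}(n)\to\mathcal O_{X_{i+1}}(n)\to0$$
are equivariant. Each cut replaces a function of $n$ by its difference with step $r_{i+1}$. Hence
$$\bar\chi^P(\mathcal O_{X_e})=\sum_{S\subset\{1,\dots,e\}}(-1)^{|S|}\psi(-r_S),\qquad r_S=\sum_{i\in S}r_i.\tag{8}$$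

**Step 4: reduce $\psi$ to symmetric powers.** Let $s(m)=\mathrm{cl}(\operatorname{Sym}^mE)$ for $m\ge0$ and $s(m)=0$ for $m<0$. Then $\mathrm{cl}(\mathbf R\Gamma(P,\mathcal O(-m)))=c\,s(m-p+1)$ for all $m\ge0$. For $m\ge p-1$ this is (6) with (3), the degree $p-2$ being odd. For $1\le m\le p-2$ both sides vanish. For $m=0$ the left side is $\mathrm{cl}(\mathbf Z)=0$ and the right side is $0$. Twisting (5) by $\mathcal O(-r)$ gives, for $r\ge0$,
$$\psi(-r)=-c\bigl(s(r+1)-s(r+1-p)\bigr).\tag{9}$$

**Step 5: count monomials.** Since $\mathbf Z[\zeta]\otimes\Lambda=\prod_b\Lambda$ through the $\sigma_b$, we have $E\otimes\Lambda=\bigoplus_{b\in\mathbf F_p^*}L_b$ with $L_b=\mathfrak a\otimes_{\sigma_b}\Lambda$. The element $g$ acts on $L_b$ as $\zeta^b$, and the class of $L_b$ is $\sigma_bx$. Hence $\operatorname{Sym}^m(E)\otimes\Lambda$ is the sum of the $\bigotimes_bL_b^{n_b}$ with $\sum n_b=m$, on which $g=\zeta^{\sum bn_b}$. For a lattice $Q$, $Q_\Lambda$ is the part of $Q\otimes\Lambda$ on which $g$ acts as $\zeta$. So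
$$s(m)=\sum_bN_m(b)\,\sigma_bx,\qquad N_m(b)=\sum_{\substack{(n_{b'})_{b'\in\mathbf F_p^*}\\ \sum n_{b'}=m,\ \sum b'n_{b'}\equiv1}}n_b.$$
Work in $\mathbf Z[\mathbf F_p][[t]]$, with group elements $[v]$. Since $y\frac{d}{dy}\frac1{1-y}=\frac{y}{1-y}\cdot\frac1{1-y}$, the series $\sum_mN_m(b)t^m$ is the coefficient of $[1]$ in $\frac{[b]t}{1-[b]t}\prod_{v\ne0}(1-[v]t)^{-1}$.

A nontrivial character of $\mathbf F_p$ takes all $p$-th roots of unity as values, so it maps $\prod_{v\in\mathbf F_p}(1-[v]t)^{-1}$ to $(1-t^p)^{-1}$. Hence $\prod_{v}(1-[v]t)^{-1}-(1-t^p)^{-1}$ is killed by all nontrivial characters. It equals $\kappa(t)\sum_v[v]$ with some $\kappa\in\mathbf Q[[t]]$. Removing the factor $v=0$,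
$$\prod_{v\ne0}(1-[v]t)^{-1}=\frac{1-t}{1-t^p}+(1-t)\kappa(t)\sum_v[v].$$
Multiply by $\frac{[b]t}{1-[b]t}=\sum_{n\ge1}[nb]t^n$. The second term contributes $t\kappa(t)$ to the coefficient of $[1]$, independently of $b$. In the first term the exponents $n$ with $nb\equiv1$ are $b^*,b^*+p,\dots$, where $b^*\in\{1,\dots,p-1\}$ is the inverse of $b$. So
$$N_m(b)=\kappa'_m+\text{coefficient of }t^m\text{ in }\frac{(1-t)\,t^{b^*}}{(1-t^p)^2},\tag{10}$$
with $\kappa'_m$ independent of $b$. It is an integer, since the other two terms are.

As a check, take $p=3$, $m=2$. The monomials $e_1^2,e_1e_2,e_2^2$ have weights $2,0,1$ mod $3$, so $N_2(1)=0$ and $N_2(2)=2$. Here $t\kappa(t)=\frac t3\bigl((1-t)^{-3}-(1-t^3)^{-1}\bigr)=t^2+\cdots$, so $\kappa'_2=1$. The coefficient of $t^2$ in $(1-t)t^{b^*}/(1-t^3)^2$ is $-1$ for $b=1$ and $1$ for $b=2$, as (10) requires.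

**Step 6: a closed formula for $\psi$.** By (1), $\kappa'_m$ contributes nothing to $s(m)$. Multiplying the generating series by $1-t^p$, for $m\ge1$,
$$s(m)-s(m-p)=\sum_b\Bigl(\text{coeff. of }t^m\text{ in }\tfrac{(1-t)t^{b^*}}{1-t^p}\Bigr)\sigma_bx=\rho(m)-\rho(m-1),\tag{11}$$
where, for $m\ge0$, $\rho(m)=\sigma_{1/m}x$ if $p\nmid m$ and $\rho(m)=0$ if $p\mid m$. As $x\in\mathrm{Cl}[p]_j$ with $1\le j\le p-2$, we have $\rho(m)=m^{-j}x=m^{p-1-j}x=m^{e+1}x$ when $p\nmid m$. Since $e+1\ge1$, the formula $\rho(m)=m^{e+1}x$ also holds when $p\mid m$. With $cx=(-1)^jx$, (9) and (11) give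
$$\psi(-r)=-(-1)^j\bigl((r+1)^{e+1}-r^{e+1}\bigr)x\qquad(r\ge0).\tag{12}$$
For $r=0$ this is $-cx$, in agreement with (7).

**Step 7: the alternating sum.** If $q$ is a polynomial of degree $\le e$ with $r^e$-coefficient $q_e$, then
$$\sum_{S\subset\{1,\dots,e\}}(-1)^{|S|}q(r_S)=(-1)^e\,e!\,q_e\,r_1\cdots r_e.\tag{13}$$
Indeed, for $q=r^k$ inclusion–exclusion leaves $(-1)^e$ times the terms of $(r_1+\dots+r_e)^k$ in which every $r_i$ occurs. There are none for $k<e$, and for $k=e$ they sum to $e!\,r_1\cdots r_e$. The polynomial in (12) has degree $e$ and leading coefficient $-(-1)^j(e+1)$. Since $j+e=p-2$ is odd, (8), (12) and (13) give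
$$\bar\chi^P(\mathcal O_{X_e})=-(-1)^{j+e}(e+1)!\,r_1\cdots r_e\,x=(p-1-j)!\;r_1\cdots r_e\,x=(p-1-j)!\;x,$$
using $r_i\equiv1\bmod p$ and $px=0$. The integer $(p-1-j)!$ is prime to $p$ and does not depend on $\mathfrak a$. Starting from $((p-1-j)!)^{-1}x\in R_j$ instead of $x$, we realize any given $x\in R_j$ with $d=j-1$. By Step 1 this proves the lower bound $\bigoplus_{1\le j\le d+1}R_j\subset S_d$.

**Step 8: the last assertion of Theorem B.** Let $k$ be even, $2\le k\le p-3$, with $(\mathrm{Cl}/p)_k\ne0$. By Theorem A.2, $R_{p-k}\ne0$. Put $j=p-k$, so that $3\le j\le p-2$ and $\omega^j=\omega^{1-k}$. The lower bound gives a torsor of relative dimension $j-1=p-1-k$ with $\bar\chi^P(\mathcal O_X)\in R_{p-k}\setminus\{0\}$. If $d<p-1-k$, then $d+1<p-k$, and the upper bound of Section 7 shows that the $\omega^{1-k}$-component of $\bar\chi^P(\mathcal O_X)$ is zero. $\blacksquare$
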